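# Scattered linear orders of Scott complexity $\Sigma_5$ and beyond

All structures in these notes are countable. We write $\omega,\omega^*,\zeta,\eta$ for the order types of $\mathbb N$, of $\mathbb N$ reversed, of $\mathbb Z$ and of $\mathbb Q$, and $n$ also stands for the order with $n$ elements. A linear order is *scattered* if $\eta$ does not embed into it. A sum of scattered orders along a scattered index order is scattered: given a copy of $\eta$ in the sum, either two of its points lie in one summand, and then the points of the copy between them form a copy of $\eta$ inside that summand, or the copy injects into the index order. The letter $\lambda$ always denotes a countable limit ordinal.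

## 1. Describing $\omega+\zeta+\omega^*$ by one sentence

Take $A=\omega+\zeta+\omega^*$ and two close relatives, $A'=\omega+\omega^*$ and $A''=\omega+\zeta+\zeta+\omega^*$. How complicated is a sentence that holds in $A$ and in no countable structure other than copies of $A$? We work in $\mathcal L_{\omega_1\omega}$, where countable conjunctions and disjunctions are allowed.

**Definition (complexity).** $\Sigma_0=\Pi_0$ are the finitary quantifier-free formulas. For a countable ordinal $\alpha\ge 1$, a $\Sigma_\alpha$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$ with $\psi\in\Pi_\beta$ for some $\beta<\alpha$; dually, a $\Pi_\alpha$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$ with $\psi\in\Sigma_\beta$, $\beta<\alpha$. A d-$\Sigma_\alpha$ formula is a conjunction of a $\Sigma_\alpha$ and a $\Pi_\alpha$ formula. Formulas are taken up to equivalence.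

Hence $\Sigma_\alpha\cup\Pi_\alpha\subseteq\Sigma_\beta\cap\Pi_\beta$ for $\alpha<\beta$. For $\alpha\ge1$ the class $\Sigma_\alpha$ is closed under finite conjunctions, countable disjunctions and $\exists$, and $\Pi_\alpha$ under finite disjunctions, countable conjunctions and $\forall$. For example, "$x$ has only finitely many predecessors", written $\mathrm{Fin}^-(x)$, is $\bigvee_n$ of "at most $n$ elements are below $x$". Each disjunct is $\Pi_1$, so $\mathrm{Fin}^-$ is $\Sigma_2$. So is the mirror image $\mathrm{Fin}^+(x)$, and so is "$x\sim y$: only finitely many elements lie between $x$ and $y$".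

Now consider three statements.

1. The structure is a linear order with a first and a last element; every element but the last has an immediate successor, every element but the first an immediate predecessor. This is $\Pi_3$ (the worst part is $\forall\exists\forall$).
2. For all $x,y$: $\mathrm{Fin}^-(x)$ or $\mathrm{Fin}^+(x)$ or $\mathrm{Fin}^-(y)$ or $\mathrm{Fin}^+(y)$ or $x\sim y$. This is $\Pi_3$.
3. There is $x$ with $\neg\mathrm{Fin}^-(x)$ and $\neg\mathrm{Fin}^+(x)$. This is $\Sigma_3$.

All three hold in $A$. Let $B$ satisfy them. By (3), $B$ is infinite. The points with $\mathrm{Fin}^-$ form an initial segment containing the first element and closed under successors (such a point is not last, as $B$ is infinite), and each has finitely many predecessors; this segment is $\omega$. Symmetrically the points with $\mathrm{Fin}^+$ form a final segment $\omega^*$, disjoint from the first. The remaining middle is nonempty by (3), closed under successor and predecessor, and by (2) any two of its points have finitely many points between them; so it is $\zeta$. Thus $B\cong A$, and $A$ is described by a d-$\Sigma_3$ sentence.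

Can we do with less? Statement (3) says that there is a middle, and (2) says that there is only one. We shall see in Section 2 that neither half is dispensable: every $\Pi_3$ sentence true in $A$ is true in $A'$, and every $\Sigma_3$ sentence true in $A$ is true in $A''$.

**Definition (Scott complexity).** A *Scott sentence* for $\mathcal A$ is a sentence $\varphi$ of $\mathcal L_{\omega_1\omega}$ such that for all countable $\mathcal B$ in the same signature, $\mathcal B\cong\mathcal A$ if and only if $\mathcal B\models\varphi$. The *Scott complexity* $\mathrm{SSC}(\mathcal A)$ is the least complexity, from among $\Sigma_\alpha$, d-$\Sigma_\alpha$ and $\Pi_\alpha$, of a Scott sentence for $\mathcal A$.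

So $\mathrm{SSC}(\omega+\zeta+\omega^*)$ will be d-$\Sigma_3$. Could the existential half ever carry everything? For $\mathrm{SSC}(L)=\Sigma_\alpha$ with $\alpha$ a successor, we need a description of the form "there is a witness such that (something of complexity below $\alpha$)", while no $\Pi_\alpha$ sentence describes $L$. This is asked for scattered orders in David Gonzalez, Matthew Harrison-Trainor, Meng-Che "Turbo" Ho, *Scott analysis, linear orders and almost periodic functions*, arXiv:2406.01836 (2024). The following results are quoted. For every $\lambda$ there is a scattered linear order with $\mathrm{SSC}=\Sigma_{\lambda+1}$. No structure has Scott complexity $\Sigma_2$ (Alvir, Greenberg, Harrison-Trainor, Turetsky); no linear order has $\Sigma_3$ (Gonzalez, Rossegger); no scattered linear order has $\Sigma_4$. The question is whether a scattered order can have $\mathrm{SSC}=\Sigma_\alpha$ with $\alpha$ not of the form $\lambda+1$. The answer is yes.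

**Theorem 1.** There is a scattered linear ordering $L$ with $\mathrm{SSC}(L)=\Sigma_5$.

**Theorem 2.** For every countable successor ordinal $\alpha\ge5$ not of the form $\lambda+1$ or $\lambda+2$, there is a scattered linear ordering with $\mathrm{SSC}=\Sigma_\alpha$.

**Corollary 3.** If a scattered linear ordering has $\mathrm{SSC}=\Sigma_\alpha$, then $\alpha$ is a successor and $\alpha\ge5$. With the quoted result for $\lambda+1$, every countable successor $\alpha\ge5$ is realized, except possibly $\alpha=\lambda+2$. In particular, for finite $n$, $\Sigma_n$ is realized if and only if $n\ge5$.

The case $\alpha=\lambda+2$ is not settled by the arguments below.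

## 2. Back-and-forth relations and a recipe for $\Sigma_{\beta+2}$

**Definition (back-and-forth).** $(M,\bar a)\le_0(N,\bar b)$ means that $\bar a$ and $\bar b$ satisfy the same quantifier-free formulas. For $\alpha\ge1$, $(M,\bar a)\le_\alpha(N,\bar b)$ means: for all $\beta<\alpha$ and all tuples $\bar d\in N$ there is $\bar c\in M$ with $(N,\bar b\bar d)\le_\beta(M,\bar a\bar c)$.

Note that $\le_0$ is symmetric. If $\beta\le\alpha$, then $\le_\alpha$ implies $\le_\beta$: for $\beta\ge1$ this is immediate, and for $\beta=0$ take $\bar d$ empty. Hence for $\alpha=\beta+1$ only the value $\beta$ has to be checked, and for limit $\alpha$, being $\le_\beta$-related for all $\beta<\alpha$ implies being $\le_\alpha$-related.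

**Lemma 4.** If $(M,\bar a)\le_\alpha(N,\bar b)$, then every $\Pi_\alpha$ formula true of $\bar a$ in $M$ is true of $\bar b$ in $N$.

*Proof.* Induction on $\alpha$; $\alpha=0$ is clear. For $\alpha\ge1$ it suffices to treat $\forall\bar y\,\theta$ with $\theta\in\Sigma_\beta$, $\beta<\alpha$. If it failed of $\bar b$, say $N\models\neg\theta(\bar b,\bar d)$, pick $\bar c$ with $(N,\bar b\bar d)\le_\beta(M,\bar a\bar c)$. As $\neg\theta$ is $\Pi_\beta$, induction gives $M\models\neg\theta(\bar a,\bar c)$, so the formula fails of $\bar a$. $\square$

For linear orders the first level has a useful sufficient condition: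

$$\text{(1)}\quad \begin{array}{l}\text{if }\bar a,\bar b\text{ have the same order pattern, and each interval of }M\text{ cut out by }\bar a\text{ is infinite or has}\\ \text{at least as many elements as the corresponding interval of }N,\text{ then }(M,\bar a)\le_1(N,\bar b).\end{array}$$

Indeed, given $\bar d\in N$, the entries of $\bar d$ in each open interval can be imitated in the corresponding interval of $M$, because there is enough room. (The unbounded intervals are included.)

**The example, completed.** We show $A\le_3A'$. Given $\bar d\in A'$, answer with the same $\bar d\in A$. Given then $\bar e\in A$, let $\bar e'\in A'$ be $\bar e$ with the entries in $\zeta$ moved, with their mutual distances kept, into the $\omega$-part beyond all entries of $\bar d\bar e$ there. Consider an interval of $A$ cut out by $\bar d\bar e$. If it is bounded by two points of the same summand of $A$, or is an end interval bounded by a point of $\omega$ on the left end or of $\omega^*$ on the right end, it has the same size as its counterpart. Otherwise it is infinite. So $(A,\bar d\bar e)\le_1(A',\bar d\bar e')$ by (1), and hence $A\le_3A'$. In the same way $A''\le_3A$: copy $\bar d\in A$ into $A''$ using the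 first $\zeta$, and move entries in the second $\zeta$ into $\omega^*$, to the left of all entries there. By Lemma 4 a $\Pi_3$ sentence true in $A$ is true in $A'\not\cong A$. A $\Sigma_3$ sentence false in $A''$ has a negation which is $\Pi_3$, true in $A''$, hence true in $A$; so a $\Sigma_3$ sentence true in $A$ is true in $A''\not\cong A$. Hence $\mathrm{SSC}(\omega+\zeta+\omega^*)$ is d-$\Sigma_3$.

**The values $\alpha\le1$ and $\alpha$ limit.** These never occur for a scattered $L$. A $\Sigma_1$ sentence true in $L$ is true in every linear order extending $L$. Since $L$ embeds into $\mathbb Q$ and into $\mathbb Q+1$, which are not isomorphic, it is not a Scott sentence. And if $\bigvee_i\psi_i\in\Sigma_\lambda$ is a Scott sentence of $L$, with $\psi_i\in\Sigma_{\beta_i}$ and $\beta_i<\lambda$, then a disjunct true in $L$ is already a Scott sentence, of lower complexity.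

The next two lemmas are the recipe. The first gives a $\Sigma_{\beta+2}$ sentence, and the second excludes everything simpler.

**Lemma 5.** Let $\beta\ge1$, $a\in L$, and suppose that every orbit of tuples under $\mathrm{Aut}(L,a)$ is definable by a $\Sigma_\beta$ formula with parameter $a$. Then $L$ has a $\Sigma_{\beta+2}$ Scott sentence.

*Proof.* Let $\varphi_{\bar m}(a,\bar x)$ define the orbit of $\bar m$, with $\varphi_\emptyset=\top$, and let $\delta_{\bar m}(v,\bar x)$ be the atomic diagram of $(a,\bar m)$. Put
$$\Phi(v)=\bigwedge_{\bar m}\forall\bar x\Big[\varphi_{\bar m}(v,\bar x)\to\Big(\delta_{\bar m}(v,\bar x)\wedge\bigwedge_{n\in L}\exists y\,\varphi_{\bar mn}(v,\bar xy)\wedge\forall y\bigvee_{n\in L}\varphi_{\bar mn}(v,\bar xy)\Big)\Big].$$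
Here $\neg\varphi_{\bar m}$ is $\Pi_\beta$, the first big conjunction is a conjunction of $\Sigma_\beta$ formulas, and the last part is $\forall$ of a $\Sigma_\beta$ formula. So $\Phi\in\Pi_{\beta+1}$. If $\varphi_{\bar m}(a,\bar x)$ holds in $L$, then $\bar x$ is the image of $\bar m$ under an automorphism fixing $a$, and the bracket holds; so $L\models\Phi(a)$. Conversely let $N\models\Phi(b)$. The pairs $(\bar m,\bar x)$ with $N\models\varphi_{\bar m}(b,\bar x)$ contain the pair of empty tuples; each is a partial isomorphism together with $a\mapsto b$, by $\delta_{\bar m}$; and the last two conjuncts give the extension property in both directions. Hence $(L,a)\cong(N,b)$, and $\exists v\,\Phi$ is a $\Sigma_{\beta+2}$ Scott sentence. $\square$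

**Lemma 6.** If the hypothesis of Lemma 5 holds and there is $L'\not\cong L$ with $L\le_{\beta+2}L'$, then $\mathrm{SSC}(L)=\Sigma_{\beta+2}$.

*Proof.* By Lemma 5 there is a $\Sigma_{\beta+2}$ Scott sentence. A sentence in $\Pi_{\beta+2}$, or in $\Sigma_\kappa$, $\Pi_\kappa$ or d-$\Sigma_\kappa$ with $\kappa\le\beta+1$, is equivalent to a $\Pi_{\beta+2}$ sentence. If it is true in $L$, it is true in $L'$ by Lemma 4, so it is not a Scott sentence of $L$. $\square$

For Theorem 1 we therefore need $L$, $L'$ and $a$ with $\Sigma_3$-definable orbits over $a$ and with $L\le_5L'\not\cong L$.

## 3. A middle copy of $\zeta$ and the blocks around it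

The classes of $\sim$ are called *blocks*. In $\zeta+3+\zeta$ the blocks are the three summands. The formula
$$\bigvee_m\exists z_1\dots z_m\forall w\,\Big(w\text{ weakly between }x,y\ \to\ \bigvee_iw=z_i\Big)$$
shows again that $x\sim y$ is $\Sigma_2$. Let $\mathrm{Bl}_n(y_1,\dots,y_n)$ say: $y_1<\dots<y_n$, there are no other elements between $y_1$ and $y_n$, and $\forall w\,(w<y_1\vee w>y_n\to w\not\sim y_1)$. This is $\Pi_2$, and it says that $\{y_1,\dots,y_n\}$ is a block of size $n$.

In the example a middle was removed. Let us do the same where the surroundings of the middle carry finite blocks as markers. For a sequence $s=(s_i)_{i\in\omega}$ of positive integers let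
$$\text{(2)}\qquad L(s)=\sum_{i\in\omega}(\zeta+s_i)+\zeta_*+\big(\cdots+6+\zeta+4+\zeta+2+\zeta\big),\qquad \zeta_*\cong\zeta,$$
and let $L'(s)$ be $L(s)$ without $\zeta_*$. Two demands compete: over a point $a\in\zeta_*$ all positions must be nameable cheaply, yet the absence of $\zeta_*$ must be invisible to $\Pi_5$ sentences.

**First attempt: distinct markers.** Take $s=1,3,5,7,\dots$. Naming is easy, since every finite block is the only one of its size. But the second demand fails. Consider the sentence "there is $x$ such that no block of odd finite size lies to the right of $x$ and no block of even finite size lies to the left of $x$". The existence of a block of size $n$ to the right of $x$, namely $\exists\bar y\,(x<y_1\wedge\mathrm{Bl}_n(\bar y))$, is $\Sigma_3$, so the sentence is $\exists x$ of a $\Pi_3$ formula, that is, $\Sigma_4$ and hence $\Pi_5$. It is true in $L(s)$, with $x\in\zeta_*$. In $L'(s)$ it is false: a point of the left part has odd blocks to its right, and a point of the right part has even blocks to its left. So $L(s)\not\le_5L'(s)$. In terms of the game, after an entry of $\zeta_*$ has been moved to a $\zeta$ on the right side, the opponent plays a block $2J$ to the left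 of it, and on the left side of $\zeta_*$ there is no such block to answer with.

**Second attempt: repeated markers.** So the left side must contain the words $2J,2J-2,\dots,2(k+1)$ again and again. Take $s=2,\;4,2,\;6,4,2,\;8,6,4,2,\dots$. Now the opponent's move can be answered, as we shall see in Section 5. But the naming has become expensive: to say that a block of size $2$ is the first one, we say that all points before it are equivalent, $\forall w,w'\,(w,w'<y_1\to w\sim w')$. This is $\Pi_3$, and the formula for an orbit becomes $\Sigma_4$. With $\beta=4$, Lemma 6 would ask for $\le_6$, one level more than we get.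

**The way out.** Put both kinds of letters into $s$: descending even runs, which recur cofinally, and odd letters, each of which occurs exactly once. A uniquely occurring block $s_q$ is recognized by its size alone. Then any list of $q+1$ finite blocks in increasing order that ends with $s_q$ must be the list of the *first* $q+1$ finite blocks, simply by counting. No statement about gaps is needed, and the formula stays $\Sigma_3$.

## 4. Similar tuples in sums of blocks

We need a criterion for $\le_2$ between sums such as those in (2). The language of labelled orders will also serve for Theorem 2.

**Definition (labelled orders).** A *labelled order* is a countable linear order $M$ with a map $\ell:M\to\{1,2,3,\dots\}\cup\{\infty\}$. It is *admissible* if it is nonempty, every integer-labelled point has $\infty$-points both to its left and to its right, and there is an $\infty$-point between any two integer-labelled points. For a linear order $Y$ put $[M]_Y=\sum_{k\in M}E_k$, where $E_k\cong Y$ if $\ell(k)=\infty$ and $E_k\cong\{1<\dots<n\}$ if $\ell(k)=n$. Elements are pairs $(k,g)$ with $g\in Y$ or $g\in\{1,\dots,n\}$.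

For example, the labelled order $\infty,5,\infty$ is admissible and $[\infty,5,\infty]_\zeta=\zeta+5+\zeta$, while $\infty,5$ is not admissible. Admissibility gives at once:

$$\text{(3)}\quad \begin{array}{l}\text{for }k<k'\text{ in }M\text{, at least one of }k,k'\text{ or a point strictly between them is an }\infty\text{-point; for each }k\text{,}\\ k\text{ or a point to its left is an }\infty\text{-point, and the same on the right; and }M\text{ contains an }\infty\text{-point.}\end{array}$$

**Definition (similar).** Tuples $((k_j,g_j))_j$ in $[M]_Y$ and $((k'_j,g'_j))_j$ in $[M']_Y$ are *similar* if $k_j\mapsto k'_j$ is a well-defined, injective, order- and label-preserving map and $g_j=g'_j$ for all $j$.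

Similarity is symmetric, and empty tuples are always similar. As an example, two points at distance $3$ in $\zeta=[\infty]_\zeta$ are similar to the two points at the same positions in the first $\zeta$ of $\zeta+5+\zeta$.

**Lemma 7.** If $M,M'$ are admissible and $\bar x\in[M]_\zeta$, $\bar x'\in[M']_\zeta$ are similar, then $([M]_\zeta,\bar x)\le_2([M']_\zeta,\bar x')$.

*Proof.* Write $N=[M]_\zeta$, $N'=[M']_\zeta$. Given $\bar y'\in N'$ we need $\bar y\in N$ with $(N',\bar x'\bar y')\le_1(N,\bar x\bar y)$, and we use (1): the order patterns must agree, and each interval of $N'$ must be infinite or at least as large as its counterpart in $N$.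

*Choice of $\bar y$.* Entries of $\bar y'$ in summands $E_{k'_j}$ met by $\bar x'$ are copied to the same positions in $E_{k_j}$. Now consider consecutive entries $x'_j<x'_{j+1}$ in different summands (or an unbounded interval, or all of $N'$ if $\bar x'=\emptyset$) and the entries of $\bar y'$ in between that lie in summands not met by $\bar x'$. By (3) the corresponding interval of $N$ contains a right or left half of a $\zeta$-summand: the right half of $E_{k_j}$ if $\ell(k_j)=\infty$, the left half of $E_{k_{j+1}}$ if $\ell(k_{j+1})=\infty$, and otherwise a whole $\zeta$-summand strictly between. For unbounded intervals the same argument applies. Place the entries under consideration, in their order, as immediately consecutive elements in that half, beyond the copied entries. Different intervals use different halves, so there is no conflict, and order patterns agree.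

*Comparison of intervals.* Let two entries of $\bar x'\bar y'$ be consecutive. If they lie in the same summand of $N'$, then either this summand is met by $\bar x'$ and the interval of $N$ has the same size, or it is not, and the interval of $N$ is empty. If they lie in different summands, the interval of $N'$ is infinite, because by (3) it contains half of a $\zeta$-summand. The unbounded intervals of $N'$ are infinite for the same reason. $\square$

The number $2$ cannot be raised to $4$ here: $\zeta$ and $\zeta+5+\zeta$ (empty tuples) are distinguished by the $\Sigma_3$ sentence $\exists\bar y\,\mathrm{Bl}_5(\bar y)$.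

## 5. A scattered order with complexity $\Sigma_5$

Let $s$ be the concatenation for $i=1,2,3,\dots$ of the runs $(2i-1,\;2i,\;2i-2,\dots,4,2)$:
$$s=1,2,\;\;3,4,2,\;\;5,6,4,2,\;\;7,8,6,4,2,\;\dots$$
Each odd number occurs exactly once. Let $L=L(s)$ and $L'=L'(s)$ as in (2). So $L=[M]_\zeta$ and $L'=[M']_\zeta$, where $M'$ is $M$ without the $\infty$-point $*$ of $\zeta_*$. Both labelled orders are admissible, since every integer-labelled point has $\infty$-labelled immediate neighbors on both sides or, on the side of a limit, infinitely many $\infty$-points. $L$ is scattered, as a sum of scattered orders along $\omega+1+\omega^*$. Two points in different summands have infinitely many points between them, so the blocks of $L$ and of $L'$ are exactly the summands.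

**Step 1: cheap names.** The purpose of this step is to show that for $a\in\zeta_*$ every orbit under $\mathrm{Aut}(L,a)$ is $\Sigma_3$-definable over $a$. Let $\bar x$ be a tuple from $L$. Choose $q$ with $s_q$ odd such that all entries of $\bar x$ left of $\zeta_*$ lie in summands up to the block $s_q$. Choose $p\ge1$ such that all entries right of $\zeta_*$ lie in blocks $2j$, or in the $\zeta$ directly following such a block, with $j\le p$. Consider
$$\exists\,\bar y^0<\dots<\bar y^q<a<\bar z^p<\dots<\bar z^1\ \Big[\bigwedge_{i\le q}\mathrm{Bl}_{s_i}(\bar y^i)\wedge\bigwedge_{1\le j\le p}\mathrm{Bl}_{2j}(\bar z^j)\wedge\rho\Big].$$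
Here $\rho$ records, for each entry of $\bar x$, which element of the $\bar y^i,\bar z^j$ it equals, or in which gap it lies (before $\bar y^0$; between $\bar y^{i-1}$ and $\bar y^i$; between $\bar z^j$ and $\bar z^{j-1}$; after $\bar z^1$), or that it is $\sim a$. It also records the order and the exact distances of entries in the same infinite block, with $a$ counted among the entries of $\zeta_*$. "Exactly $m$ elements lie between" is a Boolean combination of $\Sigma_1$ formulas, $\sim a$ is $\Sigma_2$, and $\mathrm{Bl}_n$ is $\Pi_2$. So the whole formula is $\Sigma_3$. It holds of $\bar x$, and therefore of all tuples in its orbit.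

Since $s_q$ is odd, there is exactly one block of size $s_q$ in $L$, and $\bar y^q$ is that block. Exactly $q$ finite blocks lie to the left of it, so $\bar y^0<\dots<\bar y^q$ are the first $q+1$ finite blocks in order. And $\bar z^j$ is the unique block of size $2j$ to the right of $a$. So all $\bar y^i,\bar z^j$ are uniquely determined, and each gap listed is exactly one $\zeta$-summand. If $\bar x'$ also satisfies the formula, then its entries in finite blocks equal those of $\bar x$, and in each $\zeta$-summand the entries of $\bar x'$ are obtained from those of $\bar x$ by a translation, which is trivial on $\zeta_*$ because distances to $a$ were recorded. These translations together form an automorphism of $L$ fixing $a$. So the formula defines the orbit of $\bar x$.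

**Step 2: the middle is invisible to $\Pi_5$.** The purpose is to prove $L\le_5L'$; we follow three rounds of the game and finish with Lemma 7.

*Round one.* Let $\bar d\in L'$. As $L'\subseteq L$, answer with $\bar d$ itself; it suffices to prove $(L',\bar d)\le_4(L,\bar d)$.

*Round two.* Let $\bar e\in L$. Let $\zeta^{(k)}$ be the summand between the blocks $2(k+1)$ and $2k$ on the right side, and choose $k\ge 1$ so large that all entries of $\bar d\bar e$ right of $\zeta_*$ are right of $\zeta^{(k)}$. Let $\bar e'\in L'$ be $\bar e$ with the entries in $\zeta_*$ moved to the corresponding places in $\zeta^{(k)}$. It suffices to show $(L,\bar d\bar e)\le_3(L',\bar d\bar e')$.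

*Round three.* Let $\bar f'\in L'$. Define $\bar f\in L$ as follows.

* Entries of $\bar f'$ in the left ($\omega$-) part, or right of $\zeta^{(k)}$, are kept.
* Entries in $\zeta^{(k)}$ go to the corresponding places in $\zeta_*$.
* The remaining entries lie, for some $J\ge k+1$, in the summands $\zeta,2J,\zeta,2J-2,\zeta,\dots,\zeta,2(k+1)$ that directly precede $\zeta^{(k)}$. Choose a run $(2i-1,2i,2i-2,\dots,2)$ of $s$ with $i\ge J$, lying (with its $\zeta$'s) to the right of all entries of $\bar d,\bar e,\bar f'$ in the left part. This run contains the consecutive letters $2J,2J-2,\dots,2(k+1)$, each preceded by a $\zeta$. Move the entries to the corresponding places there.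

In $L'$ the entries are arranged as: left part, then the remaining entries, then those in $\zeta^{(k)}$, then those further right. In $L$ we have: left part, then the chosen run, then $\zeta_*$, then those further right. So $\bar d\bar e'\bar f'$ in $L'$ and $\bar d\bar e\bar f$ in $L$ are similar, and $(L',\bar d\bar e'\bar f')\le_2(L,\bar d\bar e\bar f)$ by Lemma 7. This proves $L\le_5L'$.

**Step 3: the two orders differ.** The purpose is $L\not\cong L'$. In $L$ the block $\zeta_*$ has infinitely many blocks on both sides. In $L'$ every block has only finitely many blocks on one of its sides.

By Lemma 6 with $\beta=3$, $\mathrm{SSC}(L)=\Sigma_5$. This proves Theorem 1. $\square$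

## 6. Transferring games from labelled orders to sums

For Theorem 2 we separate two contributions to the index. In Section 5 the summands $\zeta$ contributed the level $2$ (Lemma 7), and the three rounds were really played on $M$ and $M'$; together $2+3=5$. For labelled orders let $\le^c_\alpha$ be the back-and-forth relations in which $\le^c_0$ means "same order pattern and same labels". The next lemma adds the two contributions.

**Lemma 8.** Let $Y$ be a linear order, $\nu$ an ordinal, and $\mathcal C$ a class of labelled orders such that similar tuples $\bar x\in[M]_Y$, $\bar x'\in[M']_Y$ with $M,M'\in\mathcal C$ satisfy $([M]_Y,\bar x)\le_\nu([M']_Y,\bar x')$. If $M,M'\in\mathcal C$ and $(M,\bar k)\le^c_\alpha(M',\bar k')$, then $([M]_Y,(\bar k,\bar g))\le_{\nu+\alpha}([M']_Y,(\bar k',\bar g))$ for all $\bar g$ compatible with the labels.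

*Proof.* Induction on $\alpha$. For $\alpha=0$ the two tuples are similar and the hypothesis applies. Let $\alpha>0$, $\beta'<\nu+\alpha$, and let $(\bar d',\bar h)$ be a tuple of $[M']_Y$. If $\beta'=\nu+\beta$ with $\beta<\alpha$, choose $\bar d\in M$ with $(M',\bar k'\bar d')\le^c_\beta(M,\bar k\bar d)$. Labels agree, so $(\bar d,\bar h)$ makes sense, and the induction hypothesis gives $\le_{\nu+\beta}$ as required. If $\beta'<\nu$, do the same with $\beta=0$; this gives $\le_\nu$, hence $\le_{\beta'}$. $\square$

So we can raise the index by changing the labelled orders (more on the right of the sum $\nu+\alpha$) or by changing $Y$ (more on the left). We write $2\gamma$ for the ordinal product: $2\cdot0=0$, $2(\gamma+1)=2\gamma+2$, $2\lambda=\lambda$. Section 7 multiplies by $\zeta^\gamma$, which adds $2\gamma$ on the left. Section 8 replaces $\zeta$ by an order $Y_\lambda$, which replaces $\nu=2$ by $\nu=\lambda$. Section 9 produces labelled orders that add $3$ or $4$.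

## 7. Condensations and multiplication by $\zeta^\gamma$

**Definition (condensations).** Let $\sim_0$ be equality. Let $x\sim_{\alpha+1}y$ if the closed interval between $x$ and $y$ meets only finitely many $\sim_\alpha$-classes, and let $\sim_\mu=\bigcup_{\gamma<\mu}\sim_\gamma$ for limit $\mu$.

Thus $\sim_1$ is the relation $\sim$. In $\omega+\omega^*$ there are two $\sim_1$-classes and one $\sim_2$-class. By induction on $\alpha$, these are equivalence relations with convex classes, they increase with $\alpha$, they are preserved by isomorphisms, and whether $x\sim_\alpha y$ depends only on the interval between $x$ and $y$. The last point means that in a convex suborder the relations are the restrictions.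

**Lemma 9.** For $\alpha\ge1$, $\sim_\alpha$ is $\Sigma_{2\alpha}$-definable.

*Proof.* The relation $\sim_{\alpha+1}$ is defined by $\bigvee_m\exists z_1\dots z_m\forall w\,(w\text{ weakly between }x,y\to\bigvee_iw\sim_\alpha z_i)$. For $\alpha=0$ this is $\Sigma_2$. For $\alpha\ge1$ the part after the existential quantifiers is $\Pi_{2\alpha+1}$, so the formula is $\Sigma_{2\alpha+2}$. At limits take $\bigvee_{\gamma<\mu}$, which is $\Sigma_\mu=\Sigma_{2\mu}$. $\square$

**Definition (powers of $\zeta$).** $\zeta^\gamma$ is the set of finitely supported functions $\gamma\to\mathbb Z$, ordered by the largest coordinate at which two functions differ. $\zeta^\gamma\cdot K$, or $\zeta^\gamma K$, is $K$ with each point replaced by a copy of $\zeta^\gamma$.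

So $\zeta^0$ is one point, $\zeta^1=\zeta$, and $\zeta^2$ is $\zeta$ many copies of $\zeta$. Splitting a function into its parts below and above $\gamma$ gives $\zeta^{\gamma+\delta}\cong\zeta^\gamma\cdot\zeta^\delta$.

*The $\sim_\gamma$-classes of $\zeta^\gamma K$ are exactly the copies of $\zeta^\gamma$.* For $\gamma=0$ this is clear. For the successor step, $\zeta^{\gamma+1}K=\zeta^\gamma(\zeta K)$ modulo $\sim_\gamma$ is $\zeta K$, and an interval of $\zeta K$ is finite exactly if its endpoints lie in one copy of $\zeta$. For limit $\gamma=\mu$: two elements of one copy of $\zeta^\mu$ whose largest difference is at $\delta$ lie in one copy of $\zeta^{\delta+1}$, so are $\sim_{\delta+1}$-equivalent; elements of different copies of $\zeta^\mu$ lie in different copies of $\zeta^\delta$ for all $\delta<\mu$, so are inequivalent at all stages.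

*$\zeta^\gamma$ is scattered.* Successor steps are scattered sums. At a limit, a copy of $\eta$ would contain a copy of $\eta$ lying between two elements, hence inside a copy of some $\zeta^{\delta+1}$ with $\delta<\gamma$.

**Lemma 10.** If $K\le_\alpha K'$ with $K,K'$ nonempty, then $\zeta^\gamma K\le_{2\gamma+\alpha}\zeta^\gamma K'$.

*Proof.* View a nonempty order $K$ as a labelled order with all labels $\infty$; it is admissible, and $\zeta^\gamma K=[K]_{\zeta^\gamma}$. Let $\mathcal C$ be the class of these labelled orders. By Lemma 8 it suffices to show, by induction on $\gamma$, that similar tuples in $\zeta^\gamma K,\zeta^\gamma K'$ are $\le_{2\gamma}$-related, for all nonempty $K,K'$. For $\gamma=0$ similar tuples have the same order pattern.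

*Successor.* Write $\zeta^{\gamma+1}K=\zeta^\gamma(\zeta K)$. Elements are $((k,z),h)$ with $z\in\zeta$, $h\in\zeta^\gamma$. For similar tuples, the tuples of pairs $(k,z)$ in $\zeta K=[K]_\zeta$ and $\zeta K'=[K']_\zeta$ are similar, hence $\le_2$-related by Lemma 7, and the coordinates $h$ are equal. Lemma 8 for $Y=\zeta^\gamma$ with $\nu=2\gamma$ (induction hypothesis) gives $\le_{2\gamma+2}$.

*Limit $\mu$.* For $\gamma<\mu$ write $\mu=\gamma+\mu'$, so $\zeta^\mu K=\zeta^\gamma(\zeta^{\mu'}K)$. The tuples are also similar with respect to this decomposition, hence $\le_{2\gamma}$-related. As $2\gamma\ge\gamma$, they are $\le_\beta$-related for all $\beta<\mu$, hence $\le_\mu$-related, and $\mu=2\mu$. $\square$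

**Lemma 11.** Let $\beta\ge1$. If all orbits of tuples of $(K,a)$ are $\Sigma_\beta$-definable over $a$, then all orbits of tuples of $(\zeta^\gamma K,(a,0))$ are $\Sigma_{2\gamma+\beta}$-definable over $(a,0)$.

*Proof.* Let $\gamma\ge1$, since $\gamma=0$ is trivial.

**Step 1: translating formulas of $K$.** This step expresses in $\zeta^\gamma K$ what happens in the quotient $K$. Let $\varphi^*$ be obtained from $\varphi$ by replacing $x=y$ by $x\sim_\gamma y$ and $x<y$ by $x<y\wedge x\not\sim_\gamma y$. Since $(\zeta^\gamma K)/{\sim_\gamma}=K$, we have $\zeta^\gamma K\models\varphi^*((\bar k,\bar g))$ iff $K\models\varphi(\bar k)$. Quantifier-free formulas become Boolean combinations of $\Sigma_{2\gamma}$ formulas, which are $\Sigma_{2\gamma+1}$ and $\Pi_{2\gamma+1}$. By induction, for $\beta\ge1$, $\Sigma_\beta$ formulas become $\Sigma_{2\gamma+\beta}$ formulas, and dually.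

**Step 2: distances inside $\zeta^\gamma$.** This step finds formulas that determine the position of two points of one copy relative to each other. For $\delta<\gamma$ and $m\ge1$ let $\tau_{\delta,m}(u,v)$ say that there are $u=z_0<\dots<z_m=v$ with $z_i\not\sim_\delta z_{i+1}$ and $\forall w\in[u,v]\ \bigvee_iw\sim_\delta z_i$. That is, $u<v$ and $[u,v]$ meets exactly $m+1$ $\sim_\delta$-classes. It is $\Sigma_{2\delta+2}\subseteq\Sigma_{2\gamma}$. For $u<v$ in one copy of $\zeta^\gamma$ it says that $\delta$ is the largest coordinate where they differ and $v_\delta-u_\delta=m$. Indeed, if they differ above $\delta$, they lie in different copies of $\zeta^{\delta+1}$ and $[u,v]$ meets infinitely many $\sim_\delta$-classes; if they differ only below $\delta$, it meets just one.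

**Step 3: the data determine orbits in $\zeta^\gamma$.** We claim: if $g_1<\dots<g_r$ and $g'_1<\dots<g'_r$ in $\zeta^\gamma$ have the same data $(\delta,m)$ for consecutive pairs, some automorphism of $\zeta^\gamma$ maps $\bar g$ to $\bar g'$. For $r=1$ translate by $g'_1-g_1$. For $r>1$ we may assume by induction that $g_j=g'_j$ for $j<r$, as automorphisms preserve the data. Let $(\delta,m)$ be the data of the last pair. Then $g_r$ and $g'_r$ agree on all coordinates $\ge\delta$, so they lie in one $\sim_\delta$-class $C$, and $C>g_{r-1}$. Translate $C$ by $g'_r-g_r$, which is supported below $\delta$, and fix everything else.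

**Step 4: the formula.** This step combines the translated formulas and the distance data into a definition of each orbit. The orbit of $(\bar k,\bar g)$ is defined by $\varphi^*_{\bar k}((a,0),\bar x)$, where $\varphi_{\bar k}$ defines the orbit of $\bar k$ over $a$, together with the equalities among the entries and the data $\tau_{\delta,m}$ for consecutive entries in each copy of $\zeta^\gamma$, with $(a,0)$ included in its copy. Clearly the orbit satisfies this. If $(\bar k',\bar g')$ satisfies it, some automorphism of $(K,a)$ maps $\bar k$ to $\bar k'$. Lift it to $\zeta^\gamma K$, keeping the $\zeta^\gamma$-coordinate; the lift fixes $(a,0)$. Then correct it in each copy by Step 3, where $(a,0)$ stays fixed because it belongs to both tuples. The formula is $\Sigma_{2\gamma+\beta}$. $\square$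

Applied to the order $L$ of Section 5, with $L\le_5L'$ and $\Sigma_3$ orbits, these lemmas give $\zeta^\gamma L$ the complexity $\Sigma_{2\gamma+5}$. With $\gamma=\lambda$ this is $\Sigma_{\lambda+5}$; the values $\lambda+3$ and $\lambda+4$ are not reached in this way, because the initial $\zeta$ contributes an extra $2$ to the right of $\lambda$. We need a $Y$ which puts the $2$ to the left, where $2+\lambda=\lambda$ absorbs it.

## 8. The orders $Y_\gamma$: summands that hide finite blocks

One might take $[M]_Y$ with $Y=\zeta^\lambda$ or other powers of $\zeta$. Already $Y=\zeta^2$ shows the trouble: $[\infty]_Y=\zeta^2$ and $[\infty,5,\infty]_Y=\zeta^2+5+\zeta^2$ are distinguished by the $\Sigma_3$ sentence $\exists\bar y\,\mathrm{Bl}_5(\bar y)$, so similar tuples need not be $\le_4$-related. The remedy is to plant finite blocks of all sizes, in all patterns, inside $Y$.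

**Definition (the orders $W$ and $Y_\gamma$).** Fix $t=(t_i)_{i\in\mathbb Z}$, positive integers, such that every finite word of positive integers occurs as a block of consecutive entries in every right tail and in every left tail of $t$. (Concatenate, in both directions, a list in which every finite word appears infinitely often.) Let $W=\sum_{i\in\zeta}(\infty,t_i)$, a labelled order of type $\zeta$. Put
$$Y_0=\zeta,\qquad Y_{\gamma+1}=\sum_{i\in\zeta}(Y_\gamma+t_i),\qquad Y_\mu=\bigcup_{\gamma<\mu}Y_\gamma\ (\mu\text{ limit}),$$
where $Y_\gamma\subseteq Y_{\gamma+1}$ is the $0$-th copy. These copies inside later stages are called *canonical*; they are convex.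

For instance $Y_1=\cdots+\zeta+t_{-1}+\zeta+t_0+\zeta+t_1+\cdots=[W]_\zeta$. All $Y_\gamma$ are scattered: successor steps are scattered sums, and at a limit a copy of $\eta$ would contain one lying between two of its points, hence inside a convex $Y_\gamma$ with $\gamma<\mu$.

Write $[M]_\gamma$ for $[M]_{Y_\gamma}$. Let $M^+$ be $M$ with every $\infty$-point replaced by a copy of $W$; then $[M]_{\gamma+1}=[M^+]_\gamma$. More generally, for $\gamma\le\mu$ define labelled orders $U_{\gamma,\mu}$ by: $U_{\gamma,\gamma}$ is one $\infty$-point, $U_{\gamma,\mu+1}$ is $W$ with every $\infty$-point replaced by $U_{\gamma,\mu}$, and at limits take unions along the $0$-th copies. Then $[U_{\gamma,\mu}]_\gamma=Y_\mu$, and the canonical $Y_\gamma$ in $Y_\mu$ is the summand of an $\infty$-point of $U_{\gamma,\mu}$. If $M^{(\gamma,\mu)}$ is $M$ with every $\infty$-point replaced by $U_{\gamma,\mu}$, then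
$$\text{(4)}\qquad [M]_\mu=[M^{(\gamma,\mu)}]_\gamma .$$

**Lemma 12.** If every $\infty$-point of an admissible $M$ is replaced by an admissible labelled order, the result is admissible. In particular $W$, $U_{\gamma,\mu}$, $M^+$ and $M^{(\gamma,\mu)}$ are admissible for admissible $M$.

*Proof.* Every replacing order contains $\infty$-points, by (3). An integer point of $M$ has $\infty$-points of $M$ on both sides, hence $\infty$-points of the result. An integer point inside a replacing order has $\infty$-points on both sides within that order. Between two integer points of $M$ there was an $\infty$-point of $M$; between two integer points of one replacing order there is an $\infty$-point of that order; in the remaining cases one of the two points lies in a replacing order not containing the other, and there is an $\infty$-point in that order on the side of the other point. $W$ is clearly admissible, and $U_{\gamma,\mu}$ follows by induction on $\mu$, as at limits any two points lie in one convex stage. $\square$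

**Lemma 13.** If $M,M'$ are admissible, similar tuples of $[M]_\gamma$ and $[M']_\gamma$ are $\le_{2+2\gamma}$-related.

*Proof.* Induction on $\gamma$; $\gamma=0$ is Lemma 7.

**Step 1: reduction of the successor case.** This step moves the problem to labelled orders. Points of $M^+$ are pairs $(k,w)$ with $w\in W$ if $\ell(k)=\infty$, and the integer points $k$ of $M$; in both cases we say that the point *comes from* $k$. Similar tuples in $[M]_{\gamma+1}=[M^+]_\gamma$ and $[M']_{\gamma+1}=[M'^+]_\gamma$ give tuples $\bar l\in M^+$, $\bar l'\in M'^+$ whose $M$-parts correspond in an order- and label-preserving way and whose $W$-coordinates agree, and the coordinates in the summands of $[\,\cdot\,]_\gamma$ agree as well. By Lemma 8 for $Y=Y_\gamma$, $\nu=2+2\gamma$ and the class of admissible orders, it suffices to show $(M^+,\bar l)\le_2^c(M'^+,\bar l')$, because $2+2\gamma+2=2+2(\gamma+1)$.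

So let $\bar y'\in M'^+$. We need $\bar y\in M^+$ with $(M'^+,\bar l'\bar y')\le^c_1(M^+,\bar l\bar y)$, which means: order patterns and labels agree, and every finite sequence of labels realized increasingly in an interval of $M^+$ cut out by $\bar l\bar y$ is realized increasingly in the corresponding interval of $M'^+$.

**Step 2: choice of $\bar y$.** This step answers the move $\bar y'$. Entries of $\bar y'$ that come from points of $M'$ met by $\bar l'$ are copied to the same positions. The other entries between two consecutive entries of $\bar l'$ coming from different points of $M'$ (or in an unbounded interval, or anywhere if $\bar l'=\emptyset$) are grouped by the points of $M'$ they come from. Each group is either an integer point or lies in a finite factor of consecutive points of $W$. By (3) the corresponding interval of $M^+$ contains a right or left tail of a copy of $W$ (or a whole copy). There, beyond the copied entries, realize the groups one after another by disjoint occurrences of the same factors; an integer point $n$ is realized by an occurrence of the letter $n$. By the choice of $t$, every finite factor of $W$ and every letter occurs arbitrarily far out in every tail, so this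 is possible.

**Step 3: comparison of intervals.** This step verifies the condition on label sequences. Consider consecutive entries of $\bar l'\bar y'$. If they come from the same point of $M'$, the interval is isomorphic, as a labelled order, to the corresponding interval of $M^+$. Every other interval of $M'^+$, bounded or unbounded, contains a tail of a copy of $W$, by (3). In such a tail every label occurs infinitely often: unboundedly to the right in a right tail, unboundedly to the left in a left tail. So every finite sequence of labels is realized increasingly in it.

**Step 4: limit $\mu$.** This step passes through limits. Here $2+2\mu=\mu$. For each $\gamma<\mu$ the tuples are also similar in $[M^{(\gamma,\mu)}]_\gamma$ and $[M'^{(\gamma,\mu)}]_\gamma$, by (4), hence $\le_{2+2\gamma}$-related by induction and Lemma 12. So they are $\le_\beta$-related for all $\beta<\mu$, that is, $\le_\mu$-related. $\square$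

**Lemma 14.** For admissible $M$, the $\sim_{1+\gamma}$-classes of $[M]_\gamma$ are exactly the summands $E_k$.

*Proof.* For $\gamma=0$: points of different summands have infinitely many points between them by (3). *Successor:* modulo $\sim_{1+\gamma}$, $[M]_{\gamma+1}=[M^+]_\gamma$ is $M^+$. An interval of $M^+$ is finite if and only if its endpoints come from the same point of $M$, since otherwise it contains a tail of a copy of $W$. *Limit $\mu$*, where $1+\mu=\mu$: two elements of a finite summand are $\sim_1$-equivalent. Two elements of one summand $Y_\mu$ lie in one canonical $Y_\gamma$ with $\gamma<\mu$, which is a summand of $[M^{(\gamma,\mu)}]_\gamma$, so they are $\sim_{1+\gamma}$-equivalent. Elements of different summands lie in different summands of $[M^{(\gamma,\mu)}]_\gamma$ for every $\gamma<\mu$, so are inequivalent at all stages. $\square$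

From now on $\varepsilon=0$ or $\varepsilon=\lambda$, and $\nu=2+2\varepsilon$, so $\nu=2$ or $\nu=\lambda$. Let $\approx$ denote $\sim_{1+\varepsilon}$. By Lemma 9 it is $\Sigma_\nu$-definable, and by Lemma 14 its classes in $[M]_\varepsilon$ are the summands.

**Lemma 15.** For each increasing tuple $\bar g$ in $Y_\varepsilon$ there is a $\Pi_\nu$ formula $\Theta_{\bar g}$ such that for admissible $M$ and a tuple $\bar x=(k,\bar g')$ of $[M]_\varepsilon$ lying in one summand with $\ell(k)=\infty$: $[M]_\varepsilon\models\Theta_{\bar g}(\bar x)$ if and only if $\bar g$ and $\bar g'$ are conjugate under $\mathrm{Aut}(Y_\varepsilon)$.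

*Proof.* For $\varepsilon=0$ let $\Theta_{\bar g}$ state the order and the exact distances of consecutive entries. This is a Boolean combination of $\Sigma_1$ formulas, hence $\Pi_2$. Let $\varepsilon=\lambda$.

**Step 1: addresses.** This step attaches to a point its place at each level. Let $N=[M]_\mu$ with $M$ admissible (possibly one $\infty$-point, so that $N=Y_\mu$), and let $\delta<\mu$. By (4) and Lemma 14 for $[M^{(\delta+1,\mu)}]_{\delta+1}$, every $\sim_{1+\delta+1}$-class $C$ of $N$ is finite or isomorphic to $Y_{\delta+1}=\sum_{i\in\zeta}(Y_\delta+t_i)$. For $x$ in an infinite such class put $c_\delta(x)=(i,\infty)$ if $x$ lies in the $i$-th copy of $Y_\delta$, and $c_\delta(x)=(i,p)$ if $x$ is the $p$-th point of the block $t_i$. For $x$ in a finite class $c_\delta(x)$ is undefined. This does not depend on the chosen isomorphism $C\cong Y_{\delta+1}$: the $\sim_{1+\delta}$-classes of $Y_{\delta+1}=[W]_\delta$ are its summands, so an automorphism of $Y_{\delta+1}$ induces an automorphism of the labelled order $W$. This is a shift of $t$ onto itself. As $t$ takes infinitely many values, it is not periodic, and the shift is trivial. So $c_\delta(x)$ depends only on $x$ and the order $C$;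 it is preserved by automorphisms, and may be computed in any convex suborder containing $C$.

**Step 2: addresses are definable below $\lambda$.** This step finds formulas of complexity below $\lambda$ for the statements $c_\delta(x)=c$, where $\delta<\lambda$ and $c=(i,\infty)$ or $c=(i,p)$. For $n\ge1$ let $\chi^\delta_{c,n}(x)$ say that there are tuples $\bar y^{i-n}<\dots<\bar y^{i+n}$, with $\bar y^j$ of length $t_j$, such that

* each $\bar y^j$ lists in increasing order a whole $\sim_{1+\delta}$-class: its entries are increasing with no other elements between them, and no $w$ outside is $\sim_{1+\delta}$-equivalent to its first entry;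
* for $i-n\le j<i+n$ there is an element between $\bar y^j$ and $\bar y^{j+1}$, and any two such elements are $\sim_{1+\delta}$-equivalent;
* $\bar y^{i-1}<x<\bar y^i$ if $c=(i,\infty)$, and $x=y^i_p$ if $c=(i,p)$.

The first condition is $\Pi_{2(1+\delta)}$, the second is a conjunction of a $\Sigma_1$ and a $\Pi_{2(1+\delta)+1}$ formula, so $\chi^\delta_{c,n}$ is $\Sigma_{2(1+\delta)+2}$, and $2(1+\delta)+2<\lambda$. We claim that for $x$ in an $\infty$-summand of $N=[M]_\lambda$, all $\chi^\delta_{c,n}(x)$, $n\ge1$, hold if and only if $c_\delta(x)$ is defined and equals $c$.

If $c_\delta(x)=c$, use the blocks $t_{i-n},\dots,t_{i+n}$ of the class $C\cong Y_{\delta+1}$ of $x$; between consecutive blocks there is one copy of $Y_\delta$, a single $\sim_{1+\delta}$-class. Conversely, fix $n$ and witnesses. Between $\bar y^j$ and $\bar y^{j+1}$ there is exactly one $\sim_{1+\delta}$-class, so all $\bar y^j$ and $x$ lie in one $\sim_{1+\delta+1}$-class $C$, which contains more than one $\sim_{1+\delta}$-class. A finite class $C$ is a single summand with integer label, hence a single $\sim_1$-class; so $C\cong Y_{\delta+1}$, with its $\sim_{1+\delta}$-classes arranged as $W$. The $\bar y^j$ are finite classes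 with exactly one class between consecutive ones, so they are the consecutive blocks $t_{i'-n},\dots,t_{i'+n}$ for some $i'$, and $t_{i'+d}=t_{i+d}$ for $|d|\le n$. Moreover $c_\delta(x)$ is $(i',\infty)$ or $(i',p)$, respectively. So $i'$ is determined by $x$ and does not depend on $n$. As all $n$ are allowed, $t_{i'+d}=t_{i+d}$ for all $d\in\mathbb Z$, and $i'=i$ since $t$ is not periodic.

**Step 3: addresses and distances determine orbits.** This step shows that nothing else is needed. Let $\gamma\le\lambda$, and let $\bar g,\bar g'$ be increasing tuples of the same length in $Y_\gamma$ such that (i) for all $\delta<\gamma$ and all $j$, if $c_\delta(g_j)$ is defined, then $c_\delta(g'_j)$ is defined and equal to it; (ii) if $g_j\sim_1g_{j+1}$, then the same number of elements lies between $g'_j$ and $g'_{j+1}$ as between $g_j$ and $g_{j+1}$. We claim that some automorphism of $Y_\gamma$ maps $\bar g$ to $\bar g'$. We use induction on $\gamma$. For $\gamma=0$, (ii) shows that a translation of $\zeta$ works. For $\gamma+1$, all of $Y_{\gamma+1}$ is one $\sim_{1+\gamma+1}$-class, so all $c_\gamma(g_j)$ are defined and equal to $c_\gamma(g'_j)$. Hence either $g_j=g'_j$ is a point of some block $t_i$,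 or $g_j$ and $g'_j$ lie in the same copy of $Y_\gamma$. For each copy of $Y_\gamma$ the two subtuples in it satisfy (i) and (ii) for $\gamma$: for $\delta<\gamma$ the $\sim_{1+\delta+1}$-classes of points of the copy are contained in the copy, so the addresses are the same there. The induction hypothesis gives an automorphism of each copy, and we take the identity elsewhere. For limit $\gamma$, both tuples lie in one canonical $Y_\delta$ with $\delta<\gamma$, which is a $\sim_{1+\delta}$-class of $Y_\gamma$. So the hypotheses hold in $Y_\delta$, and the automorphism of $Y_\delta$ obtained by induction extends by the identity.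

**Step 4: the formula.** This step writes down $\Theta_{\bar g}$: it is the conjunction of $x_1<\dots<x_r$, of all $\chi^\delta_{c,n}(x_j)$ with $\delta<\lambda$, $c=c_\delta(g_j)$ defined and $n\ge1$, and of "exactly $m$ elements lie between $x_j$ and $x_{j+1}$" for all $j$ with $g_j\sim_1g_{j+1}$, where $m$ is the number of elements between them. It is a countable conjunction of formulas of complexity below $\lambda$, hence $\Pi_\lambda$. If $\bar g'$ is conjugate to $\bar g$, it has the same addresses and distances, so $\Theta_{\bar g}$ holds of $(k,\bar g')$ by Step 2. If $\Theta_{\bar g}$ holds, then (i) and (ii) hold by Step 2, and Step 3 with $\gamma=\lambda$ gives conjugacy. $\square$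

## 9. The labelled orders $M_1$ and $M_2$

Let $s$ be the sequence of Section 5.

* For $r=1$: $Z$ is a single point labelled $\infty$, and $D_n$ is a single point labelled $n$.
* For $r=2$: $Z=\sum_{i\in\zeta}(\infty,1)$, and $D_n$ is the finite labelled order $1,\infty,\dots,\infty,1$ with exactly $n+1\ge2$ points labelled $\infty$.

For example, for $r=2$, $D_1$ is $1,\infty,\infty,1$, whereas in $Z$ consecutive $1$'s have just one $\infty$ between them. Put
$$M_r=\sum_{i\in\omega}(Z+D_{s_i})+Z_*+\sum_{j\in\omega^*}(D_{2j}+Z),\qquad M'_r=M_r\setminus Z_*,$$
where $Z_*\cong Z$, $j\ge1$, and the right-hand sum ends with $\cdots+D_4+Z+D_2+Z$. All four are scattered, and all four are admissible: $Z$'s and $D$'s alternate, every $Z$ contains $\infty$-points (for $r=2$, arbitrarily far out in both directions), and inside $Z$ and $D_n$ any two $1$'s have an $\infty$ between them. Note that $M_1$ is the labelled order $M$ of Section 5. The purpose of $r=2$ is to make the recognition of markers cost one more level, both for naming and for the game.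

**Lemma 16.** $M_r\le^c_{r+2}M'_r$.

*Proof.* Given $\bar d\in M'_r$, answer with $\bar d\in M_r$. Given $\bar e\in M_r$, choose $k\ge 1$ so large that all entries of $\bar d\bar e$ right of $Z_*$ are right of $Z^{(k)}$, the copy of $Z$ between $D_{2(k+1)}$ and $D_{2k}$ on the right side, and let $\bar e'$ be $\bar e$ with the entries in $Z_*$ moved to the corresponding places of $Z^{(k)}$. Given $\bar f'\in M'_r$, keep its entries in the left part and those right of $Z^{(k)}$; move the entries in $Z^{(k)}$ to $Z_*$; and move the remaining entries, which lie in $Z,D_{2J},Z,D_{2J-2},\dots,Z,D_{2(k+1)}$ for some $J\ge k+1$, to the corresponding places in a run of $s$ with $i\ge J$ to the right of all entries of $\bar d,\bar e,\bar f'$ in the left part. This defines $\bar f$. There is now an order-preserving correspondence between the summands ($Z$'s and $D$'s) of $M'_r$ met by $\bar d\bar e'\bar f'$ and those of $M_r$ met by $\bar d\bar e\bar f$, with isomorphisms between corresponding summands that match the entries. It suffices to show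
$$(M'_r,\bar d\bar e'\bar f')\le^c_{r-1}(M_r,\bar d\bar e\bar f).$$
For $r=1$ this says that order patterns and labels agree, which is clear. For $r=2$ each finite label sequence realized in an interval of $M_2$ must be realized in the corresponding interval of $M'_2$. If two consecutive entries lie in the same summand, the intervals are isomorphic. Otherwise, and for unbounded intervals, the interval of $M'_2$ contains a tail of a copy of $Z$, since $Z$'s and $D$'s alternate and $M_2'$ begins and ends with $Z$. In such a tail the labels $1,\infty$ alternate infinitely often, so all finite sequences over $\{1,\infty\}$ are realized. $\square$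

**Lemma 17.** Let $L=[M_r]_\varepsilon$ and $L'=[M'_r]_\varepsilon$. Both are scattered, $L\le_{\nu+r+2}L'$, and $L\not\cong L'$.

*Proof.* Both are scattered sums of scattered orders. Lemma 13 verifies the hypothesis of Lemma 8 for $Y=Y_\varepsilon$, $\nu=2+2\varepsilon$ and the class of admissible orders, so Lemma 16 gives $L\le_{\nu+r+2}L'$. By Lemma 14 an isomorphism $L\cong L'$ would induce an isomorphism $M_r\cong M'_r$ of labelled orders, since the label of a summand is its size. In these labelled orders the copies of the $D_n$ are recognizable. For $r=1$ they are the integer-labelled points. For $r=2$ they correspond to the pairs of $1$'s with exactly $m\ge2$ points between them, all labelled $\infty$: inside $Z$ two $1$'s with only $\infty$'s between them have exactly one point between them, the two $1$'s of $D_n$ have $n+1\ge2$, and $1$'s from different summands have infinitely many points between them. In $M_r$ the points of $Z_*$ have infinitely many $D$'s on both sides. In $M'_r$ every point has only finitely many $D$'s on some side. $\square$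

**Lemma 18.** Let $k_0$ be an $\infty$-point of $Z_*$ and $a\in E_{k_0}\subseteq L=[M_r]_\varepsilon$. Then all orbits of tuples under $\mathrm{Aut}(L,a)$ are $\Sigma_{\nu+r}$-definable over $a$.

*Proof.* Let $\mathrm{Bl}^{\approx}_n(\bar y)$ be $\mathrm{Bl}_n$ with $\approx$ in place of $\sim$. It is $\Pi_\nu$, and by Lemma 14 it says that $\bar y$ lists a summand $E_k$ with $\ell(k)=n$. Let $\bar x$ be a tuple. Choose $q$ with $s_q$ odd and $p\ge1$ such that the entries of $\bar x$ to the left of the summands of $Z_*$ belong to (the part of $L$ over) $Z$'s and $D$'s up to $D_{s_q}$, and the entries to the right belong to $D_{2j}$ or the $Z$ following it, with $j\le p$.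

**Step 1: $r=1$.** This step repeats Step 1 of Section 5, with $\Theta$ in place of distances. Consider
$$\exists\,\bar y^0<\dots<\bar y^q<a<\bar z^p<\dots<\bar z^1\ \Big[\bigwedge_{i\le q}\mathrm{Bl}^\approx_{s_i}(\bar y^i)\wedge\bigwedge_{1\le j\le p}\mathrm{Bl}^\approx_{2j}(\bar z^j)\wedge\rho\Big],$$
where $\rho$ records for each entry of $\bar x$ which element of the $\bar y^i,\bar z^j$ it equals, or in which gap it lies (before $\bar y^0$; between $\bar y^{i-1}$ and $\bar y^i$; between $\bar z^j$ and $\bar z^{j-1}$; after $\bar z^1$), or that it is $\approx a$; and, for each $\infty$-summand met, and for $E_{k_0}$, the order and equalities of the entries in it and $\Theta_{\bar g}$ for their increasing enumeration, with $a$ included in $E_{k_0}$. Here $\bar g$ consists of the $Y_\varepsilon$-coordinates of the entries. All parts in the bracket are quantifier-free, $\Sigma_\nu$ or $\Pi_\nu$, so the formula is $\Sigma_{\nu+1}$. It is true of the orbit of $\bar x$. Let $\bar x'$ satisfy it. There is exactly one summand of size $s_q$, and exactly $q$ finite summands precede it; and each $\bar z^j$ is the only summand of size $2j$ to the right of $a$. So all $\bar y^i,\bar z^j$ are uniquely determined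 and each gap used is one $\infty$-summand. By Lemma 15, in each $\infty$-summand an automorphism carries the entries of $\bar x$ to those of $\bar x'$, fixing $a$ in $E_{k_0}$. Together they form an automorphism of $(L,a)$ carrying $\bar x$ to $\bar x'$.

**Step 2: $r=2$, recognizing pairs of $1$'s.** This step finds the formula that replaces $\mathrm{Bl}_n$. For $m\ge1$ let $\kappa_m(y,w_1,\dots,w_m,y')$ say: $\mathrm{Bl}_1^\approx(y)$, $\mathrm{Bl}_1^\approx(y')$, $y<w_1<\dots<w_m<y'$, the $w_i$ are pairwise $\not\approx$, $\forall v\,(y<v<y'\to\bigvee_iv\approx w_i)$, and for each $i$ there is $v\ne w_i$ with $v\approx w_i$. This is a conjunction of $\Pi_{\nu+1}$ and $\Sigma_\nu$ formulas. As all labels of $M_2$ are $1$ or $\infty$, it says that $y,y'$ are (the summands of) points labelled $1$ of $M_2$ with exactly $m$ points of $M_2$ between them, all labelled $\infty$, and that $w_i$ lies in the $i$-th of these. By the case distinction in the proof of Lemma 17, for $m\ge2$ this happens exactly at the copies of $D_{m-1}$, and for $m=1$ exactly at consecutive $1$'s inside a copy of $Z$.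

**Step 3: $r=2$, the formula.** This step states what the formula asserts to exist and what it then says about $\bar x$. It asserts the existence of the following.

* $(y_i,\bar w_i,y'_i)$ for $i\le q$, satisfying $\kappa_{s_i+1}$, with $y'_{i-1}<y_i$ and $y'_q<a$; and $(u_j,\bar v_j,u'_j)$ for $1\le j\le p$, satisfying $\kappa_{2j+1}$, with $a<u_p$ and $u'_j<u_{j-1}$.
* For each copy of $Z$ containing entries of $\bar x$, and for $Z_*$: a chain $c_0<\dots<c_l$ and $w_0,\dots,w_{l-1}$ with $\kappa_1(c_h,w_h,c_{h+1})$ for all $h<l$, covering the entries of $\bar x$ in that copy. For copies other than $Z_*$ it lies in the appropriate gap (before $y_0$; between $y'_{i-1}$ and $y_i$; between $u'_j$ and $u_{j-1}$; after $u'_1$). For $Z_*$ the gap condition is replaced by $a\approx w_{h_0}$ for the appropriate $h_0$.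

It then specifies for each entry of $\bar x$ which of the $y_i,y'_i,u_j,u'_j,c_h$ it equals, or to which of the $w$'s or $v$'s it is $\approx$. Finally, for each $\infty$-summand met and for $E_{k_0}$, it records order and equalities and asserts $\Theta_{\bar g}$ for the increasing enumeration of the entries, with $a$ included in $E_{k_0}$. Everything after the existential quantifiers is in $\Pi_{\nu+1}$, so the formula is $\Sigma_{\nu+2}$. It is true of the orbit of $\bar x$.

**Step 4: $r=2$, the formula defines the orbit.** This step shows that any $\bar x'$ satisfying the formula is conjugate to $\bar x$ over $a$. The copy of $D_{s_q}$ is unique in $M_2$ and exactly $q$ copies of $D$'s precede it, so counting shows that the $(y_i,y'_i)$ mark the first $q+1$ copies of $D$'s; and $D_{2j}$ occurs only once to the right of $a$. So $y_i,y'_i,u_j,u'_j$ are uniquely determined, as are the $\infty$-summands between $y_i$ and $y'_i$ and between $u_j$ and $u'_j$, and each gap contains exactly one copy of $Z$. A chain linked by $\kappa_1$ stays inside one copy of $Z$. Hence the chains for $\bar x'$ lie in the same copies of $Z$ as those for $\bar x$. In a copy other than $Z_*$, a shift of $Z$ carries the chain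 for $\bar x$ to that for $\bar x'$. In $Z_*$ the condition $a\approx w_{h_0}$ determines the chain, so no shift is needed. These shifts lift to $L$, acting trivially on the coordinates inside the summands, and the lift fixes $a$. After it, the entries of $\bar x$ and $\bar x'$ lie in the same summands, those in summands labelled $1$ coincide, and in each $\infty$-summand Lemma 15 provides an automorphism carrying the entries of the one to those of the other and fixing $a$ in $E_{k_0}$. $\square$

## 10. Assembling all indices

**Proof of Theorem 2.** By Lemmas 17 and 18, Lemma 6 applies to $[M_r]_\varepsilon$ with $\beta=\nu+r$, and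
$$\mathrm{SSC}([M_r]_\varepsilon)=\Sigma_{\nu+r+2}.$$

For $\varepsilon=\lambda$ we have $\nu=\lambda$, and $r=1,2$ give $\Sigma_{\lambda+3}$ and $\Sigma_{\lambda+4}$.

For $\varepsilon=0$ we have $\nu=2$. Let $L_r=[M_r]_\zeta$ and $L'_r=[M'_r]_\zeta$, and let $\gamma$ be any countable ordinal. By Lemma 18 the orbits of $L_r$ over one parameter are $\Sigma_{2+r}$-definable, so by Lemma 11 the orbits of $\zeta^\gamma L_r$ over one parameter are $\Sigma_{2\gamma+2+r}$-definable. By Lemma 17, $L_r\le_{4+r}L'_r$, so $\zeta^\gamma L_r\le_{2\gamma+4+r}\zeta^\gamma L'_r$ by Lemma 10. And $\zeta^\gamma L_r\not\cong\zeta^\gamma L'_r$, because the quotients by $\sim_\gamma$ are $L_r\not\cong L'_r$. Lemma 6 with $\beta=2\gamma+2+r$ gives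
$$\mathrm{SSC}(\zeta^\gamma L_r)=\Sigma_{2\gamma+4+r},\qquad\text{that is, }\Sigma_{2\gamma+5}\text{ and }\Sigma_{2\gamma+6}.$$
With $\gamma=k<\omega$ these are all finite indices $\ge5$. With $\gamma=\lambda+k$, where $2\gamma=\lambda+2k$, they are all $\lambda+n$ with $n\ge5$. Together with $\lambda+3$ and $\lambda+4$ this covers every countable successor $\alpha\ge5$ not of the form $\lambda+1$ or $\lambda+2$. All these orders are scattered. $\square$

**Proof of Corollary 3.** Limit $\alpha$ and $\alpha\le1$ were excluded in Section 2. The values $\alpha=2,3,4$ are excluded by the results quoted in Section 1. So $\alpha$ is a successor and $\alpha\ge5$. The positive part is Theorem 2 together with the quoted result for $\lambda+1$, and the statement for finite $n$ follows. $\square$
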